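# Six-vertex homogeneity in finite graphs that are locally $m\cdot K_n$

## 1. A first guess: no bound, because a tree has none

All graphs are simple and undirected.

**Definition.** Let $k\ge 1$. A graph $\Gamma$ is *$k$-connected-homogeneous* ($k$-CH) if every isomorphism between connected induced subgraphs of $\Gamma$ of order at most $k$ extends to an automorphism of $\Gamma$. It is *connected-homogeneous* (CH) if it is $k$-CH for all $k$.

For example, the pentagon is CH: for $2\le j\le 4$ it has ten ordered paths of order $j$, and the dihedral group of order $10$ permutes them regularly. The triangular prism is $1$-CH but not $2$-CH, because some of its edges lie in a triangle and some do not.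

**Definition.** $\Gamma$ is *locally $X$* if the neighborhood of every vertex is non-empty and induces a graph isomorphic to $X$. We write $m\cdot K_n$ for the disjoint union of $m$ copies of $K_n$. For a $3$-CH graph, the number of common neighbors of two vertices at distance two is a constant $c_2=c_2(\Gamma)$.

The octahedron is locally $C_4$ and has $c_2=4$; the pentagon is locally $2\cdot K_1$ and has $c_2=1$.

**Condition (\*).** $\Gamma$ is locally $m\cdot K_n$ for some $m\ge3$ and $n\ge2$, and $c_2=1$.

If $\Gamma$ is locally $m\cdot K_n$, then every edge lies in a unique maximal clique, of size $n+1$. Call these cliques *lines* and the vertices *points*. Each point is on $m$ lines, two lines share at most one point, and every triangle lies in a line.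

The background is the paper of Alice Devillers, Joanna B. Fawcett, Cheryl E. Praeger and Jin-Xin Zhou, "On $k$-connected-homogeneous graphs", arXiv:1805.03115 (2018). The facts we start from are these. Every finite $7$-CH graph either satisfies (\*) or is CH. No finite CH graph satisfies (\*), although infinite locally finite ones do. There are finite $4$-CH graphs satisfying (\*) that are not $5$-CH, for example the point graph of the dual of the split Cayley hexagon of order $(2,2)$ and the point graph of the Hall–Janko near octagon. The question is:

> Is there an absolute constant $A$ such that no finite $A$-CH graph satisfies (\*)?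

The natural first guess is *no*, and the reason is a tree. Let $\mathcal T$ be the tree with a bipartition into points of valency $a\ge3$ and lines of valency $b\ge 3$, and let $\Gamma_{\mathcal T}$ be the graph on the points of $\mathcal T$, two being adjacent when they are at distance $2$ in $\mathcal T$. It is locally $a\cdot K_{b-1}$, and two points at distance $4$ in $\mathcal T$ have exactly one common neighbor. Moreover $\Gamma_{\mathcal T}$ is CH. Indeed, let $\varphi:\Delta\to\Delta'$ be an isomorphism between connected induced subgraphs. The points of $\Delta$ together with the lines containing at least two of them form a subtree $F$; likewise $F'$ for $\Delta'$. Since $\varphi$ carries maximal cliques of size at least $2$ to maximal cliques, it extends to a type-preserving isomorphism $F\to F'$. A vertex of $F$ and its image have equally many neighbors outside $F$ and $F'$, so the isomorphism extends outward, step by step, to all of $\mathcal T$.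

So the guess runs: given $k$, choose a finite quotient of $\mathcal T$ of large girth. A connected subgraph of order $k$ cannot tell the quotient from the tree, and the tree is perfectly homogeneous. Let us see how far this goes.

## 2. Finite quotients of an amalgam, and the test $k=3$

To make a quotient homogeneous we need a group on $\mathcal T$ that moves small subtrees around freely and that survives in the quotient. In this section groups act on the left, and $m=3$, $n=2$, so $\mathcal T$ is cubic.

Recall from Bass–Serre theory: if $S$ is a common subgroup of $G_1$ and $G_2$, the amalgamated product $G^*=G_1*_SG_2$ acts on a tree $\mathcal T$ with vertices the cosets $gG_1$ and $gG_2$ and edges the cosets $gS$, where $gS$ joins $gG_1$ to $gG_2$. Vertex stabilizers are the conjugates of $G_1$ and $G_2$. We call the vertices $gG_1$ points and the vertices $gG_2$ lines. If $S$ has index $3$ in both groups, $\mathcal T$ is cubic. A group acting on a tree freely on vertices and without inverting edges is free, and free groups are residually finite.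

**Lemma 1.** *Let $3\le k\le5$. Let $G_1,G_2$ be finite groups with a common subgroup $S$ of index $3$ in both, and suppose that every isomorphism between connected induced subgraphs of order at most $k$ of $\Gamma_{\mathcal T}$ is induced by an element of $G^*=G_1*_SG_2$. Then there are infinitely many finite connected $k$-CH graphs satisfying (\*) with $m=3$, $n=2$.*

**Step 1: $G^*$ is residually finite.** We need many normal subgroups of finite index. Both $G_i$ have order $3|S|$. Let each act on itself by left multiplication. Restricted to $S$, both actions are free with three orbits, so there is an $S$-equivariant bijection between the two sets. Identifying them along it, the two actions agree on $S$ and give a homomorphism $G^*\to\mathrm{Sym}(3|S|)$ that is injective on $G_1$ and on $G_2$. Its kernel meets every conjugate of $G_1$ and $G_2$ trivially, so it acts freely on the vertices of $\mathcal T$; it preserves types, so it inverts no edge. Hence it is a free normal subgroup of finite index. Free groups are residually finite, so $G^*$ is.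

**Step 2: a normal subgroup that moves every vertex far.** Fix $R_0\ge16$ and let $p_0=G_1$, $l_0=G_2$ be the base vertices. The set $\Sigma$ of all $1\ne g\in G^*$ with $d(gw,w)\le R_0$ for some $w\in\{p_0,l_0\}$ is finite, because $\mathcal T$ is locally finite and vertex stabilizers are finite. By Step 1 there is a normal subgroup $\mathsf N$ of finite index with $\mathsf N\cap\Sigma=\emptyset$. Every vertex is $hw$ with $w\in\{p_0,l_0\}$, and $d(nhw,hw)=d(h^{-1}nh\,w,w)$; so $d(nw',w')>R_0$ for every vertex $w'$ and every $1\neq n\in\mathsf N$.

**Step 3: the finite graph.** Let $I=\mathcal T/\mathsf N$. Two neighbors of a vertex are at distance $2\le R_0$, so they lie in different $\mathsf N$-orbits; hence $\mathcal T\to I$ is a covering and $I$ is a connected simple cubic graph. It is finite because $\mathsf N$ has finite index, and bipartite because $\mathsf N$ preserves types. A cycle of length $\ell$ in $I$ lifts to a non-backtracking path of length $\ell$ from some $w$ to $nw$ with $n\neq1$, so $\ell>R_0\ge 16$. Let $\Gamma$ be the graph on the points of $I$, adjacent when at distance $2$ in $I$. Two lines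 share at most one point and every triangle lies in a line, since otherwise $I$ would contain a cycle of length at most $6$; so $\Gamma$ is locally $3\cdot K_2$. Two common neighbors of two points at distance $2$ in $\Gamma$ would give a cycle of length at most $8$ in $I$; so $c_2=1$.

**Step 4: $\Gamma$ is $k$-CH.** Let $\varphi:\Delta\to\Delta'$ be an isomorphism between connected induced subgraphs of order at most $k\le 5$. The subgraph of $I$ formed by the points of $\Delta$ and the lines containing at least two of them is connected with at most $5$ points. A cycle in it would have length at most $10$, so it is a tree, and it lifts isomorphically to $\mathcal T$. Thus $\Delta$ lifts to a set $\tilde\Delta$ of points of $\mathcal T$. Adjacent points of $\Delta$ have adjacent lifts, because their common line was lifted too; non-adjacent points have non-adjacent lifts, because adjacency is preserved by the projection. The same holds for $\Delta'$, so $\varphi$ lifts to an isomorphism $\tilde\Delta\to\tilde\Delta'$ between connected induced subgraphs of $\Gamma_{\mathcal T}$. By hypothesis it is induced by some $g\in G^*$.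 As $g$ normalizes $\mathsf N$ and preserves types, it induces an automorphism of $\Gamma$ extending $\varphi$.

Letting $R_0\to\infty$ we get graphs $I$ of unbounded girth, hence infinitely many $\Gamma$. $\square$

**The test $k=3$.** Let $X=GL_3(2)$, of order $168$, act on the $7$ points (nonzero vectors) and $7$ lines ($2$-dimensional subspaces) of $\mathbb F_2^3$. Take a point $p$ on a line $l$ and put $G_1=X_p$, $G_2=X_l$, $S=G_1\cap G_2$; the orders are $24,24,8$. The map $gG_1\mapsto \bar g p$, $gG_2\mapsto\bar g l$ (with $\bar g$ the image of $g$ in $X$) is a covering of the incidence graph of the plane by $\mathcal T$, because $G_1/S$ corresponds to the three lines on $p$ and $G_2/S$ to the three points of $l$. A non-backtracking path $(p_1,l_1,p_2,l_2,p_3)$ in the plane is the same as an ordered triple of non-collinear points, that is, an ordered basis of $\mathbb F_2^3$; and $X$ is regular on ordered bases. So $G_1$ is transitive on the $24$ paths of length $4$ in $\mathcal T$ that start at $p_0$, and $G^*$ is transitive on ordered induced paths of order $3$ in $\Gamma_{\mathcal T}$. Also $G_2$ induces $GL_2(2)\cong S_3$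 on the three points of $l_0$, so $G^*$ is transitive on ordered triangles. Isomorphisms of order at most $2$ extend to ones between paths of order $3$. Lemma 1 applies with $k=3$: there are infinitely many finite connected $3$-CH graphs satisfying (\*). So far the guess stands.

## 3. What larger $k$ demands, and what is true

The full group $\mathrm{Aut}(\mathcal T)$ makes $\Gamma_{\mathcal T}$ CH, but its vertex stabilizers are infinite, and this is where the guess needs more than it has. If $\Gamma$ is finite, the automorphisms of $\Gamma$ lift to a group $G$ on a tree whose vertex stabilizers embed in $\mathrm{Aut}(\Gamma)$ (we do this in Section 6). So we need *finite* vertex stabilizers that are large. How large? Take $m=3$, $n=2$. In $\Gamma_{\mathcal T}$ the ordered induced paths $v_0,\dots,v_{k-1}$ starting at a given vertex number $6\cdot4^{k-2}$: there are six choices for $v_1$, and then at each step two points on each of two new lines. If $G$ realizes all isomorphisms of order at most $k$, the stabilizer of a point is transitive on these paths, and the stabilizer of an edge of $\mathcal T$ has index $3$ in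 it.

| $k$ | order of a point stabilizer at least | order of an edge stabilizer at least |
|---|---|---|
| $3$ | $24$ | $8=2^3$ |
| $4$ | $96$ | $32=2^5$ |
| $5$ | $384$ | $128=2^7$ |
| $6$ | $1536$ | $512=2^9$ |

There is a cap on the right-hand column.

**Goldschmidt's theorem** (*Automorphisms of trivalent graphs*, Ann. of Math. 111 (1980)). *If finite groups $P_1,P_2$ share a subgroup $B$ of index $3$ in both, and no nontrivial subgroup of $B$ is normal in both, then $(P_1,P_2,B)$ is one of $15$ amalgams; in particular $|B|\le2^7$.*

So for $m=3$, $n=2$ the guess must break at $k=6$ (once short cycles are dealt with), and at $k=5$ the count is met with equality or not at all. For other $m,n$ this theorem says nothing, and we need another argument. The truth is as follows.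

**Theorem A.** *No finite $6$-CH graph satisfies (\*). Hence no finite $k$-CH graph with $k\ge 6$ satisfies (\*).*

**Theorem B.** *There are infinitely many finite connected $5$-CH graphs satisfying (\*), with $m=3$, $n=2$. So $6$ cannot be replaced by $5$.*

**Corollary C.** *Every finite $7$-CH graph is CH.*

The answer to the question is therefore *yes*: the constant $A=6$ works, and a positive integer $A$ has the required property if and only if $A\ge6$. If $A\ge6$, an $A$-CH graph is $6$-CH and Theorem A applies. If $A\le5$, the graphs of Theorem B are finite $A$-CH graphs satisfying (\*). Corollary C follows from Theorem A and the quoted fact that a finite $7$-CH graph either satisfies (\*) or is CH.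

Sections 4–15 prove Theorem A; Sections 16–18 prove Theorem B.

## 4. Group theory for Theorem A

**Multiply transitive groups.** (These use the classification of finite simple groups; see Dixon–Mortimer, *Permutation Groups*.) The $4$-transitive finite groups of degree at least $5$ are $A_n$ $(n\ge6)$, $S_n$, and $M_{11},M_{12},M_{23},M_{24}$ in degrees $11,12,23,24$. The $5$-transitive ones of degree at least $6$ are $A_n$ $(n\ge7)$, $S_n$, $M_{12}$ (sharply $5$-transitive, degree $12$) and $M_{24}$. Neither $M_{12}$ nor $M_{24}$ is $6$-transitive.

**Primitive groups.** A $2$-transitive group is primitive, and so is $S_2$ in degree $2$. A nontrivial normal subgroup of a primitive group is transitive. A transitive abelian group is regular and is its own centralizer in the symmetric group. If $N$ is a regular normal subgroup, the action of a point stabilizer on the points is equivalent to its action on $N$ by conjugation. A primitive group containing a $3$-cycle contains the alternating group.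

**The generalized Fitting subgroup.** A finite group is *quasisimple* if it is perfect and simple modulo its center; its proper normal subgroups are then central, and a nontrivial homomorphic image is again quasisimple. A *component* of $H$ is a subnormal quasisimple subgroup. Distinct components commute; $E(H)$ is the group they generate, $O_p(H)$ is the largest normal $p$-subgroup, $F(H)$ is the product of all $O_p(H)$, and $F^*(H)=F(H)E(H)$. The key fact is $C_H(F^*(H))\le F^*(H)$; so $F^*(H)=1$ forces $H=1$. If $X\trianglelefteq H$, then $O_p(X)\le O_p(H)$, and the components of $X$ are exactly the components of $H$ contained in $X$. For example, $F^*(S_4)=V_4$, $F^*(S_5)=E(S_5)=A_5$, and $SL_2(5)$ is quasisimple with center of order $2$. In an almost simple group with socle $T$, the only component is $T$, and there is no nontrivial normal $p$-subgroup.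

**Three subgroups lemma.** If $[X,Y,Z]=[Y,Z,X]=1$, then $[Z,X,Y]=1$.

**Coprime action.** If a $p'$-group acts on a $p$-group $V$ and centralizes a normal invariant subgroup $U$ and the quotient $V/U$, it centralizes $V$. **Schur–Zassenhaus:** if $P$ is a normal $p$-subgroup of $P F$, with $F$ a $p'$-group, then all complements of $P$ in $PF$ are conjugate under $P$.

For a $p$-group $P$, $\Omega_1(Z(P))$ is the elementary abelian group of elements of order dividing $p$ in the center; it is nontrivial if $P$ is.

In Sections 5–15 groups act on the right, $x^w=w^{-1}xw$ and $[g,h]=g^{-1}h^{-1}gh$.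

## 5. Short cycles are impossible

Suppose from now on, for a contradiction, that $\Gamma$ is a finite $6$-CH graph satisfying (\*). An automorphism that maps one vertex of a component $C$ into $C$ preserves $C$; so $C$ is itself $6$-CH and satisfies (\*), and we may assume that $\Gamma$ is connected.

Put $a=m\ge3$ and $b=n+1\ge3$. Let $I$ be the incidence graph of points and lines: points have valency $a$, lines valency $b$. It is finite with valencies at least $3$, so it has cycles; let $2g$ be its girth. We use repeatedly: *two distinct non-backtracking paths in $I$ with the same ends and total length $\ell$ yield a cycle of length at most $\ell$* (go out along one and back along the other, and cancel backtrackings).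

A $4$-cycle would be two lines sharing two points, and a $6$-cycle would be a triangle not in a line; so $g\ge4$. In an $8$-cycle with points $p_1,p_2,p_3,p_4$, the points $p_1,p_3$ are not adjacent (otherwise $p_1p_2p_3$ is a triangle, hence lies in one line), and $p_2,p_4$ are two common neighbors, against $c_2=1$. So $g\ge5$.

**Lemma 2.** *$g\ge7$; that is, $I$ has girth at least $14$.*

*Proof.* Suppose $g\in\{5,6\}$. Let $v_1,\dots,v_{g-1},w$ be, in cyclic order, the points of a cycle of length $2g$ in $I$. A shortest cycle is isometric, so two points of it are adjacent in $\Gamma$ only if they are consecutive. Thus $v_1\dots v_{g-1}$ is an induced path, $v_1\not\sim v_{g-1}$, and $w$ is the unique common neighbor of $v_1$ and $v_{g-1}$.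

We compare two ways to prolong this path at $v_1$. Choose $x_1\ne v_1,w$ on the line $v_1w$ (possible as $b\ge3$), and $x_2\ne v_1$ on a line through $v_1$ other than $v_1v_2$ and $v_1w$ (possible as $a\ge3$). The path in $I$ from $x_i$ via $v_1,v_2,\dots$ to $v_j$ is non-backtracking of length $2j$. If $j\ge2$ and $x_i$ is equal or adjacent to $v_j$, there is a cycle of length at most $2j+2$, so $j=g-1$. But $x_i=v_{g-1}$ is impossible since $v_{g-1}\not\sim v_1$; and $x_i\sim v_{g-1}$ would make $x_i$ a common neighbor of $v_1$ and $v_{g-1}$, so $x_i=w$, which is false. Hence $x_1v_1\dots v_{g-1}$ and $x_2v_1\dots v_{g-1}$ are induced paths, of order $g\le6$. So some automorphism fixes all $v_i$ and maps $x_1$ to $x_2$. It fixes $w$, the unique common neighbor of $v_1$ and $v_{g-1}$. But $x_1\sim w$, while $x_2\not\sim w$, since a triangle $x_2,v_1,w$ would be collinear. Contradiction. $\square$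

## 6. The group on the tree, and subtrees of weight six

This section replaces $\Gamma$ by a group acting on a tree and turns $6$-CH into one flexible statement.

Let $\mathcal T\to I$ be the universal cover, a tree with points of valency $a$ and lines of valency $b$. Let $G$ be the group of all lifts to $\mathcal T$ of the automorphisms of $I$ induced by $\mathrm{Aut}(\Gamma)$. It acts faithfully on $\mathcal T$ and preserves types. A lift of the identity that fixes a vertex is the identity, so $G_v$ embeds in $\mathrm{Aut}(\Gamma)$: **vertex stabilizers are finite.**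

**Definition.** Let $F$ be a finite subtree of $\mathcal T$ containing a point. A *line leaf* of $F$ is a line in $F$ with exactly one neighbor in $F$. The *weight* of $F$ is the number of points of $F$ plus the number of its line leaves.

For example, a point with three of its lines has weight $4$; a path of length $10$ between two points has six points and weight $6$; two points on a line, with one more line hanging at one of them, have weight $3$. Hanging a new line at a point of $F$ adds $1$; adding a point to a line that already has at least two neighbors in $F$ adds $1$; adding a point to a line leaf adds $0$.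

**Lemma 3 (H).** *Every type-preserving isomorphism $\varphi:F\to F'$ between such subtrees of weight at most $6$ is induced by an element of $G$.*

*Proof.* Add to each line leaf of $F$ and of $F'$ a second point, and extend $\varphi$ to $\hat F\to\hat F'$. These trees have at most $6$ points, and all their lines have at least two points in them. Two points of $\hat F$ are joined in $\hat F$ by a path of length at most $10$. Since $I$ has girth at least $14$, distinct points of $\hat F$ have distinct images in $\Gamma$. If two images are adjacent, then the image of the path (length at most $10$) and the path of length $2$ through the common line have total length at most $12$, so they coincide, and the two points are collinear in $\mathcal T$, on a line of $\hat F$. The same holds for $\hat F'$. So $\varphi$ gives an isomorphism between connected induced subgraphs of $\Gamma$ of order at most $6$, and it extends to some $\theta\in\mathrm{Aut}(\Gamma)$. As every line of $\hat F$ has two points in $\hat F$, $\theta$ is compatible with $\varphi$ on lines too. The lift of $\theta$ that agrees with $\varphi$ at one point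 agrees with it on $\hat F$, by unique path lifting. $\square$

We cite this lemma as (H). Typical use: *if $F\cup\{x\}$ and $F\cup\{x'\}$ are subtrees of weight at most $6$, with $x,x'$ of the same type attached at the same vertex of $F$, then the pointwise stabilizer of $F$ contains an element mapping $x$ to $x'$.* In the proofs below, a number in parentheses after "(H)" is the weight of the largest tree used.

**Notation.** $\partial v$ is the set of neighbors of $v$ in $\mathcal T$, and $d_v=|\partial v|$. $K_v$ is the kernel of $G_v$ on $\partial v$; $G_v^{\partial v}$ is the group induced there. For $u\sim v$, $I_u$ is the permutation group induced by $G_{uv}$ on $\partial u\setminus\{v\}$. Subscripts $G_{xy\dots}$ mean pointwise stabilizers. By (H), $G$ is transitive on edges.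

## 7. Local groups, and two trivial kernels are impossible

**Lemma 4.** (a) *$G_u^{\partial u}$ is $\min(d_u,5)$-transitive if $u$ is a point and $\min(d_u,6)$-transitive if $u$ is a line; $I_u$ is $\min(d_u-1,4)$-transitive.*

(b) *If $d_u\le5$, then $G_u^{\partial u}=S_{d_u}$ and $I_u=S_{d_u-1}$. If $d_u\ge6$, then $G_u^{\partial u}$ is $A_{d_u}$, $S_{d_u}$, $M_{12}$ or $M_{24}$ (the last two only if $u$ is a point), and $I_u$ is almost simple with simple transitive socle $T_u\in\{A_{d_u-1},M_{11},M_{23}\}$.*

(c) *$|G_{uv}|\ge(a-1)^4(b-1)^5\ge2^9$ for every edge $uv$.*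

*Proof.* (a) A point with $k$ lines on it has weight $1+k$; a line with $k\ge2$ points on it has weight $k$. Apply (H), and pass to a point stabilizer for $I_u$. (b) For $d_u\le 5$ this is (a). For $d_u\ge6$ use the list in Section 4. For $d_u=6$ only $S_6$ is $5$-transitive, and then $I_u=S_5$; in the other cases $I_u$ is $A_{d_u-1}$, $S_{d_u-1}$, $M_{11}$ or $M_{23}$. (c) A path of length $10$ starting at a point has six points and weight $6$, so $G$ is transitive on these. Those that begin with a given edge number $(a-1)^4(b-1)^5$, since there remain five steps from a line and four from a point. $\square$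

**Lemma 5.** *Let $u\sim v$ and let $Y\le G_{uv}$ be normalized by $G_u$ and $G_v$. Then $Y=1$.*

*Proof.* $G_u$ is transitive on $\partial u$ and $G_v$ on $\partial v$, so $\langle G_u,G_v\rangle$ is transitive on the edges of $\mathcal T$. It normalizes $Y$, so $Y$ fixes every edge. $\square$

**Lemma 6.** *$K_x=K_y=1$ is impossible for adjacent $x,y$.*

*Proof.* Let $x$ be the point and $y$ the line, and suppose $K_x=K_y=1$. Then $G_{xy}$ is faithful on $\partial x\setminus y$ and on $\partial y\setminus x$, so $G_{xy}\cong I_x\cong I_y$. If $a\le5$ or $b\le5$, then $|G_{xy}|\le24$, against Lemma 4(c). So $a,b\ge6$.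

Let $z\in\partial y\setminus x$ and $H=G_{xyz}$. By (H) (points $x,z$ and four lines other than $y$ at $x$: weight $6$), $H$ is $4$-transitive on $\partial x\setminus y$. It is faithful there, and it has index $b-1\ge5$ in $G_{xy}\cong I_x$.

If $I_x\ge A_{a-1}$, then $H\not\ge A_{a-1}$, because its index exceeds $2$. So $H$ is a Mathieu group of degree $a-1\in\{11,12,23,24\}$, and $b-1=|I_x:H|\ge|A_{a-1}:H|\ge2520$: indeed $|A_{11}:M_{11}|=|A_{12}:M_{12}|=2520$, and the other two indices are far larger. As $y$ is a line, $I_y\ge A_{b-1}$, so $|I_y|\ge2520!/2>24!\ge|I_x|$, a contradiction. Otherwise $I_x=M_{11}$ or $M_{23}$. By the list in Section 4 these have no proper $4$-transitive subgroup of degree $11$, respectively $23$. $\square$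

**The plan this suggests.** It is enough to show $K_v=1$ for all $v$, and for this it is enough to show $F^*(K_v)=1$: no components and no $p$-cores. Here is how such a proof starts. Let $u\sim v$ and $X=K_u\cap K_v$. Since $K_u,K_v\le G_{uv}$ normalize each other, $X$ is normal in both.

**Lemma 7.** *Let $u\sim v$. If $E(K_v)\le K_u$ and $E(K_u)\le K_v$, then $E(K_u)=E(K_v)=1$. If $\ell$ is a prime with $O_\ell(K_v)\le K_u$ and $O_\ell(K_u)\le K_v$, then $O_\ell(K_u)=O_\ell(K_v)=1$.*

*Proof.* In the first case, the components of $K_v$ lie in $X\trianglelefteq K_v$, so they are the components of $X$, and $E(K_v)=E(X)$. Likewise $E(K_u)=E(X)$. This group is normalized by $G_u$ and $G_v$; Lemma 5 applies. In the second case $O_\ell(K_v)$ is a normal $\ell$-subgroup of $X$, so $O_\ell(K_v)\le O_\ell(X)\le O_\ell(K_v)$; likewise for $u$, and again Lemma 5 applies. $\square$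

So we must rule out that $E(K_v)$ or $O_\ell(K_v)$ acts nontrivially on some $\partial u$.

## 8. No components

**Proposition 8.** *$E(K_v)\le K_u$ whenever $u\sim v$. Hence $E(K_v)=1$ for all $v$.*

The second sentence follows from the first by Lemma 7. For the first, suppose $E(K_v)\not\le K_u$, and put $D=d_u$, $d=d_v$.

**Step 1: a component at each neighbor of $u$, centralizing $K_u$.** If $D\le5$, then $I_u$ is solvable and the perfect group $E(K_v)$ acts trivially on $\partial u$, a contradiction. So $D\ge6$ and $I_u$ is almost simple. A component of $K_v$ not in $K_u$ is subnormal in $G_{uv}$, and it maps onto a subnormal quasisimple subgroup of $I_u$, that is, onto $T_u$. Two distinct components commute, so they cannot both map onto $T_u$: exactly one component $c_v$ of $K_v$ acts nontrivially on $\partial u$. As $G_u$ is transitive on $\partial u$, the same holds for every $z\in\partial u$, and we get $c_z\le K_z$; by uniqueness it is normalized by $G_{uz}$, and it is transitive on $\partial u\setminus z$.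

Put $K=K_u$. As $K\le G_{uz}$ normalizes $c_z$ and $c_z\le G_u$ normalizes $K$, we have $[c_z,K]\le c_z\cap K$, a proper normal subgroup of $c_z$, so $[c_z,K]\le Z(c_z)$. By the three subgroups lemma $[c_z,K]=[[c_z,c_z],K]=1$. With $P=\langle c_z:z\in\partial u\rangle$ we get $[P,K]=1$.

**Step 2: $K$ acts in the same way beyond all neighbors of $u$.** Let $z_1\ne z_2$ in $\partial u$. Take $v'\in\partial u\setminus\{z_1,z_2\}$ and $g\in c_{v'}$ with $z_1^g=z_2$. As $g\in P$ commutes with $K$, the map $\alpha\mapsto\alpha^g$ is a $K$-equivariant bijection $\partial z_1\setminus u\to\partial z_2\setminus u$. Thus $K_\alpha=K_{\alpha^g}$. Everything below plays this rigidity against the independence that (H) provides.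

**Step 3: $G_u^{\partial u}\ne M_{12}$.** Otherwise $u$ is a point, and, $M_{12}$ being sharply $5$-transitive, $K$ is the stabilizer in $G_u$ of any five lines $z_1,\dots,z_5$ through $u$. By (H) (the point $u$ and one further point on each $z_i$: weight $6$), $K$ is transitive on $(\partial z_1\setminus u)\times(\partial z_2\setminus u)$. But $K_\alpha$ fixes $\alpha^g$, and $d-1\ge2$. Contradiction.

**Step 4: a subgroup of index at most $2$ in which stabilizers factor.** Let $G_u^+$, of index at most $2$ in $G_u$, be the preimage of the socle ($A_D$ or $M_{24}$) of $G_u^{\partial u}$. It contains $K$ and the perfect groups $c_z$. Both $(G_u^+)_z$ and $c_z$ induce $T_u$ on $\partial u\setminus z$, and $K$ is the kernel on $\partial u$; so $(G_u^+)_z=c_zK$. As $c_z\le K_z$, the group $(G_u^+)_z$ induces on $\partial z\setminus u$ the same group $\kappa_z$ as $K$ does. Since $K\trianglelefteq G_{uz}$, $\kappa_z\trianglelefteq I_z$.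

**Step 5: $d\le4$.** Let $z_1\ne z_2$ in $\partial u$ and $H=G_u^+\cap G_{z_1}\cap G_{z_2}$. For $h\in H$ write $h=c_1k_1=c_2k_2$ with $c_i\in c_{z_i}$ and $k_i\in K$. Then $h$ acts on $\partial z_i$ as $k_i$, and
$$\zeta:=k_2k_1^{-1}=c_2^{-1}c_1\in P\cap K\le Z(K).$$

*First alternative: every such $\zeta$ (for all $h\in H$) acts trivially on $\partial z_2$.* With $g$ as in Step 2 and $\alpha\in\partial z_1\setminus u$: $h$ fixes $\alpha$ iff $k_1$ fixes $\alpha$ iff $k_1$ fixes $\alpha^g$ iff $k_2=\zeta k_1$ fixes $\alpha^g$ iff $h$ fixes $\alpha^g$. So $H_\alpha$ fixes $\alpha^g$. As $H_\alpha$ has index at most $2$ in $G_{uz_1z_2\alpha}$, the point $\alpha^g$ has at most two images under the latter group, which is transitive on $\partial z_2\setminus u$ by (H) (at most $4$). So $d-1\le2$, that is, $d=3$.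

*Second alternative: some $\zeta$ acts nontrivially on $\partial z_2$.* Then $Z(\kappa_{z_2})\ne1$. It is an abelian normal subgroup of the primitive group $I_{z_2}$, hence regular and self-centralizing, so $\kappa_{z_2}=Z(\kappa_{z_2})$ is regular of order $d-1$. By Step 4, $\kappa_{z_2}$ is induced by a subgroup of index at most $2$ in $G_{uz_2}$, so $|I_{z_2}|\le2(d-1)$. As $I_{z_2}$ is $2$-transitive, $(d-1)(d-2)\le2(d-1)$, so $d\le4$.

**Step 6: $d\ne4$.** If $d=4$, the second alternative holds. So $I_z=S_3$ and $\kappa_z=\mathbb Z_3$ for every $z\in\partial u$. Since $(G_u^+)_z$ induces $\kappa_z$ and has index at most $2$ in $G_{uz}$, an element of $G_{uz}$ is odd on $\partial z\setminus u$ if and only if it is not in $G_u^+$. So every element of $G_{uz_1z_2}$ has the same parity on $\partial z_1\setminus u$ as on $\partial z_2\setminus u$. Now consider the tree consisting of $u,z_1,z_2$, two neighbors of $z_1$ and two neighbors of $z_2$ (all different from $u$). Its weight is $5$ if $u$ is a point and $6$ if $u$ is a line. By (H) some element fixes $u,z_1,z_2$ and the two neighbors of $z_1$ and interchanges the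 two neighbors of $z_2$. It fixes the one remaining neighbor of each $z_i$. So it is trivial on $\partial z_1$ and a transposition on $\partial z_2\setminus u$. Contradiction.

**Step 7: $d\ne3$.** Let $d=3$, and let $\varphi_i:G_{uz_i}\to\mathbb Z_2$ be the action on the $2$-set $\partial z_i\setminus u$. On $H$, the homomorphism $\varphi_1+\varphi_2$ is trivial on $K$ by Step 2, so it factors through $H/K$, which is $A_{D-2}$ with $D-2\ge4$, or $M_{22}$. These have no quotient $\mathbb Z_2$. So $\varphi_1=\varphi_2$ on $H$. Hence, for distinct $z_1,z_2,z_3\in\partial u$, the subgroup $G_{uz_1z_2z_3}\cap G_u^+$, of index at most $2$ in $G_{uz_1z_2z_3}$, has image of order at most $2$ in $\mathbb Z_2^3$; so $G_{uz_1z_2z_3}$ has image of order at most $4$. But its image is $\mathbb Z_2^3$ by (H): the tree consisting of $u$, the $z_i$ and one further neighbor of each has weight $4$ or $6$. Contradiction, and Proposition 8 is proved. $\square$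

## 9. $p$-cores: where the plan stops

The same plan for $p$-cores meets a real obstacle: $S_2$, $S_3$ and $S_4$ have nontrivial normal $p$-subgroups. The next proposition says that nothing else is in the way.

**Proposition 9.** *Let $u\sim v$, let $p$ be a prime, and suppose $N=O_p(K_v)\not\le K_u$. Then either $p=3$ and $d_u=d_v=4$, or $p=2$ and $d_u,d_v\in\{3,5\}$. Moreover $N$ induces on $\partial u\setminus v$ a regular group $\mathbb Z_2$, $\mathbb Z_3$ or $V_4$, for $d_u=3,4,5$ respectively.*

**Step 1: the valency of $u$.** $N$ is normal in $G_v$, so it induces a nontrivial normal $p$-subgroup of $I_u$. By Lemma 4, $I_u$ is not almost simple, so $d_u\le5$ and $I_u=S_{d_u-1}$. The nontrivial normal $p$-subgroups of $S_2,S_3,S_4$ are $\mathbb Z_2,\mathbb Z_3,V_4$. So $(d_u,p)\in\{(3,2),(4,3),(5,2)\}$, and the last statement holds.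

**Step 2: $N$ acts nontrivially one step further.** Let $z_1\ne z_2$ in $\partial u\setminus v$, let $w\in N$ with $z_1^w=z_2$, and let $H=G_v\cap G_{z_1}\cap G_{z_2}$; note $H\le G_u$. By regularity $N_{z_2}$ fixes $\partial u$ pointwise, so $N_{z_2}\trianglelefteq H$. Let $\Lambda$ and $P_2$ be the groups induced by $H$ and $N_{z_2}$ on $\partial z_2\setminus u$; so $P_2\trianglelefteq\Lambda$. We show $P_2\ne1$. For $f\in H$, the element $f^{-1}f^w=[f,w]$ lies in $N$, and it fixes $z_2$, since $f$ does and $f^w$ fixes $z_1^w=z_2$. So it lies in $N_{z_2}$. If $P_2=1$, then $f$ and $f^w$ agree on $\partial z_2$; so for $\alpha\in\partial z_1\setminus u$ and $f\in H_\alpha$, $f$ fixes $\alpha^w$ because $f^w$ does. Thus $H_\alpha$ fixes $\alpha^w$. But $H_\alpha$ is transitive on $\partial z_2\setminus u$ by (H) (weight $4$ if $u$ is a point, $5$ if $u$ is a line), and $d_v-1\geq 2$. Contradiction.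

**Step 3: the valency of $v$ is one more than a prime power.** By (H) (the vertices $v,u,z_1,z_2$ and up to three neighbors of $z_2$: weight at most $6$), $\Lambda$ is $\min(3,d_v-1)$-transitive, in particular primitive. So $\Omega_1(Z(P_2))$ is a regular elementary abelian normal subgroup of $\Lambda$, and a point stabilizer acts on it by automorphisms, equivalently to its action on points. If $d_v-1\ge4$, this action is $2$-transitive on the (at least three) nonidentity elements; the stabilizer of $x$ fixes $x^{-1}$, so $x^{-1}=x$ and $p=2$. So one of the following holds: $d_v-1=2$ and $p=2$; or $d_v-1=3$ and $p=3$; or $p=2$ and $d_v-1=2^e\ge4$. In view of Step 1 it remains to exclude $2^e\ge8$ with $p=2$ and $d_u\in\{3,5\}$.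

**Step 4: $2^e\ge8$ is impossible.** Then $J:=I_{z_2}$, the group induced by $G_{uz_2}$ on $\partial z_2\setminus u$, is $4$-transitive of degree $2^e$. As $H$ is the stabilizer in $G_{uz_2}$ of two further elements of $\partial u$, the index $|J:\Lambda|$ divides $|G_{uz_2}:H|=(d_u-1)(d_u-2)\in\{2,12\}$. As $\Lambda$ and $J$ are $3$-transitive, $|J:\Lambda|=|J_{\alpha\beta\gamma}:\Lambda_{\alpha\beta\gamma}|$ for distinct $\alpha,\beta,\gamma$. Now $\Lambda$ consists of affine maps over $\mathbb F_2$, so $\Lambda_{\alpha\beta\gamma}$ fixes $\delta=\alpha+\beta+\gamma\notin\{\alpha,\beta,\gamma\}$. Hence $\Lambda_{\alpha\beta\gamma}\le J_{\alpha\beta\gamma\delta}$, and $2^e-3=|J_{\alpha\beta\gamma}:J_{\alpha\beta\gamma\delta}|$ divides $12$. But $2^e-3$ is odd and at least $5$. Contradiction. $\square$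

**What is left.** If $(a,b)\ne(4,4)$ and $(a,b)\notin\{3,5\}^2$, then by Proposition 9 and Lemma 7 all $O_\ell(K_v)=1$; with $E(K_v)=1$ we get $F^*(K_v)=1$, so $K_v=1$ for all $v$, contradicting Lemma 6.

If $(a,b)=(3,3)$, then for an edge $xy$ the group $B=G_{xy}$ has index $3$ in $G_x$ and in $G_y$, and by Lemma 5 no nontrivial subgroup of $B$ is normal in both. Goldschmidt's theorem gives $|B|\le2^7$, against $|B|\ge2^9$ (Lemma 4(c)).

The pairs $(4,4),(5,5),(3,5),(5,3)$ remain. Here the $p$-core of a kernel really can act nontrivially on the neighbors of a neighbor as far as Proposition 9 knows, and we have no cap on $|B|$ to quote.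

## 10. Tools for the four remaining pairs

Let $p=3$ for $(4,4)$ and $p=2$ otherwise. By Proposition 9 and Lemma 7, $O_\ell(K_v)=1$ for all primes $\ell\ne p$; with Proposition 8, $F^*(K_v)=O_p(K_v)$ for all $v$. All local groups are full symmetric groups. We fix two types of vertices, *$u$-type* and *$v$-type*, and put $q=d_u-1$, $d=d_v$, and let $r$ be the prime $q-1$:

| $(a,b)$ | $u$-type | $p$ | $q$ | $d$ | $r$ |
|---|---|---|---|---|---|
| $(4,4)$ | line | $3$ | $3$ | $4$ | $2$ |
| $(5,5)$ | line | $2$ | $4$ | $5$ | $3$ |
| $(3,5)$ | line | $2$ | $4$ | $3$ | $3$ |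
| $(5,3)$ | point | $2$ | $4$ | $3$ | $3$ |

Note $r\ne p$. From now on, except in Lemma 10, the letters $u,t,s$ (with decorations) denote $u$-type and $v,z$ denote $v$-type vertices. Put $M_u=O_p(K_u)$ and $N_v=O_p(K_v)$.

**Lemma 10.** *Let $y$ be any vertex, $N=O_p(K_y)$, $x\sim y$, let $y_1,y_2\in\partial x\setminus y$ lie in one $N$-orbit, and let $F\le G_y$ be a $p'$-group fixing $x,y_1,y_2$. Then some $w\in C_N(F)$ maps $y_1$ to $y_2$. Hence $F$ is trivial on $\partial y_1$ if and only if it is trivial on $\partial y_2$.*

*Proof.* Let $y_1^n=y_2$ with $n\in N$. As $F$ fixes $y_2$, $(NF)_{y_2}=N_{y_2}F$. Both $F$ and $F^n$ fix $y_2$, and both are complements to $N_{y_2}$ in $N_{y_2}F$. By Schur–Zassenhaus $F^n=F^m$ with $m\in N_{y_2}$. For $w=nm^{-1}$ we get $y_1^w=y_2$ and $F^w=F$, and $[F,w]\le F\cap N=1$. For the last sentence, $w$ gives an $F$-equivariant bijection $\partial y_1\to\partial y_2$. $\square$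

The next lemma collects what (H) gives here. We use: if a group is transitive on a set of prime size $r$, so is its Sylow $r$-subgroup; and an $r$-group is trivial on an invariant set of size less than $r$. When $u$-type means line, $r=b-2$, so $b-3<r$.

**Lemma 11.**

* **(T0)** *For $u\sim v$ and distinct $t_1,t_2\in\partial v\setminus u$ there is an $r$-group $F\le G_{u,v,t_1,t_2}$ that is trivial on $\partial t_1$ and nontrivial on $\partial t_2$.*
* **(T1)** *For distinct $z_1,z_2\in\partial u$, the subgroup of $G_u$ fixing $\partial z_1$ pointwise and $z_2$ is transitive on $\partial z_2\setminus u$.*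
* **(T2)** *For distinct $t,t'\in\partial v$ there is an $r$-element of $K_v$ that is trivial on $\partial t$ and nontrivial on $\partial t'$.*
* **(T3)** *For a path $u\,v_1\,u_1\,v_2$, the group $G_{uv_1u_1v_2}$ is transitive on $\partial v_2\setminus u_1$.*
* **(T4)** *$|G_u|\ge(q+1)(d-1)^4q^4>2880$.*

*Proof.* (T0) *If $u$ is a line*, then $v$ is a point. Take points $p_1\neq p_1'$ on $t_1$ and $q_1$ on $t_2$, all different from $v$. The tree with points $v,p_1,p_1',q_1$, lines $t_1,t_2$ and line leaf $u$ has weight $5$. Its pointwise stabilizer $J$ is transitive on the $b-2=r$ remaining points of $t_2$ (weight $6$). Let $F$ be a Sylow $r$-subgroup of $J$. It is nontrivial on $\partial t_2$, and only $b-3<r$ points remain on $t_1$, so it is trivial on $\partial t_1$. *If $u$ is a point* ($a=5$, $b=3$), then $v=\{u,t_1,t_2\}$. Use the points $t_1,t_2$ on $v$ (fixing them fixes $v$ and $u$), two lines other than $v$ at $t_1$ and one at $t_2$: weight $5$. Three lines remain at $t_2$ and are permuted transitively (weight $6$); two remain at $t_1$. Let $F$ be a Sylow $3$-subgroup of the pointwise stabilizer.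

(T1) *If $u$ is a line*, fix the points $z_1,z_2$ and $d-2\le3$ lines at $z_1$ besides $u$; then all of $\partial z_1$ is fixed, and the weight is at most $5$. Now move a line at $z_2$ (weight at most $6$). *If $u$ is a point* ($b=3$), fix $u$ and a second point of $z_1$, hence the third; fix $z_2$ and move a point of $z_2$ (weight $3$).

(T2) *If $v$ is a point*, take the tree with $v$, two further points of $t$, one further point of $t'$, and, if $a\ge4$, a third line at $v$: weight at most $5$. The $r=b-2$ points that remain on $t'$ are permuted transitively by its pointwise stabilizer (weight at most $6$). A Sylow $r$-subgroup of this stabilizer fixes all lines at $v$ (if $a\ge4$, there remain $a-3<r$ lines; if $a=3$, one line remains), is trivial on $\partial t$ as $b-3<r$, and is nontrivial on $\partial t'$. Choose an element of it that is nontrivial on $\partial t'$. *If $v=\{t,t',t''\}$ is a line*, fix two lines other than $v$ at $t$ and one at $t'$ and argue as in (T0); $t''$ is fixed automatically.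

(T3) The trees used have weight $4$ if $u$ is a line, and $3$ if $u$ is a point.

(T4) A path of length $9$ starting at $u$ has five points and one line leaf, so weight $6$. So $G_u$ is transitive on these; there are $(q+1)(d-1)^4q^4$ of them. In the order of the table this is $26244$, $327680$, $20480$, $20480$. $\square$

## 11. The two cores are nested

**Step 1: $M_u\le K_v$ for $u\sim v$.** Otherwise, by Proposition 9, $M_u$ is transitive on $\partial v\setminus u$. Then (T0) contradicts Lemma 10 with $y=u$, $x=v$, $y_i=t_i$.

**Step 2: $N_v\not\le K_u$.** Otherwise Lemma 7 gives $M_u=N_v=1$, so $F^*(K_u)=F^*(K_v)=1$ and $K_u=K_v=1$, against Lemma 6. So by Proposition 9, $N_v$ induces on $\partial u\setminus v$ a regular elementary abelian group of order $q$.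

**Step 3: the relation between them.** Let $X=K_u\cap K_v$, normal in $K_u$ and $K_v$. Then $N_v\cap K_u=N_v\cap X\le O_p(X)\le M_u$; and $M_u\le X$ by Step 1, so $M_u\le O_p(X)\le N_v$. Hence
$$M_u=N_v\cap K_u\le N_v,\qquad N_v/M_u\ \text{is elementary abelian of order } q,\ \text{regular on }\partial u\setminus v .\tag{1}$$
The group $G_{uv}$ acts on $\partial u\setminus v$ as $S_q$, so it acts irreducibly on $N_v/M_u$, which is $\mathbb Z_3$ in $S_3$ or $V_4$ in $S_4$.

**Step 4: notation for the rest.** $M_u\ne1$, for otherwise $F^*(K_u)=1$, $K_u=1$ and $|G_u|\le120$, against (T4). Put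
$$V_u=\Omega_1(Z(M_u))\ne1,\qquad Z_v=\Omega_1(Z(N_v))\ne1,\qquad L_u=\langle N_v:v\in\partial u\rangle .$$
For distinct $v,v'\in\partial u$ we have $\langle N_v,N_{v'}\rangle=L_u$, since $N_v$ is transitive on $\partial u\setminus v$ and so conjugates $N_{v'}$ to every $N_{v''}$ with $v''\neq v$. Also $L_u$ is transitive on $\partial u$.

The group $C_{N_v}(V_u)$ contains $M_u$ and is normalized by $G_{uv}$, so by irreducibility it is $N_v$ or $M_u$; by edge-transitivity the same alternative holds for all edges. Section 12 treats the first alternative, Sections 13–15 the second.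

## 12. If $N_v$ centralizes $V_u$

Suppose $C_{N_v}(V_u)=N_v$. Then $V_u\le Z_v$.

**Step 1: $Z_v$ moves the neighbors of $u$ and centralizes $M_u$.** If $Z_v\le M_u$, then $Z_v\le V_u$, because $Z_v$ is central in $N_v\ge M_u$; so $Z_v=V_u\ne1$, contradicting Lemma 5. So by irreducibility $Z_vM_u=N_v$. Thus for distinct $v,z_1,z_2\in\partial u$ some $w\in Z_v$ maps $z_1$ to $z_2$, and $w$ centralizes $N_v\ge M_u$. For $t$ at distance $2$ from $u$ put $\kappa(t)=M_u\cap M_t$. Then for $t_1\in\partial z_1\setminus u$
$$\kappa(t_1^w)=\kappa(t_1)^w=\kappa(t_1).\tag{2}$$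

**Step 2: $\kappa$ is not constant on $\partial z\setminus u$, for $z\in\partial u$.** Suppose it is, for one edge $uz$ and hence for all. Fix $z$. For each $t\in\partial z$ the group $M_t\cap M_{t'}$ does not depend on $t'\in\partial z\setminus t$; since $d\ge3$, all intersections $M_t\cap M_{t'}$ with $t\ne t'$ in $\partial z$ coincide with one group $\kappa_z\trianglelefteq G_z$. By (2), $\kappa_{z_1}=\kappa_{z_2}$ for all $z_1,z_2\in\partial u$, so $\kappa_z\trianglelefteq G_u$ as well, and $\kappa_z=1$ by Lemma 5. Then for $t\ne u$ in $\partial z$ the group $M_t\le N_z$ meets $M_u$ trivially, so it embeds in $N_z/M_u$ and $|M_u|=|M_t|\le q\le4$. Since $C_{K_u}(M_u)\le M_u$, we get $|K_u|\le|M_u||\mathrm{Aut}(M_u)|\le4\cdot6$ and $|G_u|\le24\cdot120=2880$, against (T4).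

**Step 3: contradiction.** For $h\in G_u$ we have $\kappa(t^h)=\kappa(t)^h$. So the level sets of $\kappa$ on $\partial z\setminus u$ are blocks for $G_{uz}$, which is primitive there; by Step 2, $\kappa$ is injective on $\partial z\setminus u$. Let $z_1\ne z_2$ in $\partial u$. By (T1) take $f\in G_u$ fixing $\partial z_1$ pointwise and $z_2$, with $t_2^f\ne t_2$ for some $t_2\in\partial z_2\setminus u$. By (2), with $v$ a third element of $\partial u$, $\kappa(t_2)=\kappa(t_1)$ for some $t_1\in\partial z_1\setminus u$. So
$$\kappa(t_2^f)=\kappa(t_2)^f=\kappa(t_1)^f=\kappa(t_1^f)=\kappa(t_1)=\kappa(t_2),$$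
contradicting injectivity.

## 13. If it does not: critical pairs

From now on $C_{N_v}(V_u)=M_u$ for all edges $uv$.

**Step 1: the position of $Z_v$.** If $Z_v\not\le M_u$, then $N_v=Z_vM_u$ by irreducibility, and this group centralizes $V_u\leq M_u$, a contradiction. So $Z_v\le M_u$, hence $Z_v\le V_u$; and $C_{V_u}(N_v)\le Z(N_v)$, so
$$Z_v=C_{V_u}(N_v)\quad\text{for all }u\in\partial v. \tag{3}$$
If $Z_v=Z_{v'}$ for some distinct $v,v'\in\partial u$, then by $2$-transitivity of $G_u$ on $\partial u$ the group $Z_v$ is the same for all $v\in\partial u$, so $Z_v\ne1$ is normalized by $G_u$ and $G_v$, contradicting Lemma 5. So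
$$Z_v\ne Z_{v'}\quad(v\ne v'\in\partial u).\tag{4}$$

**Step 2: the definition.** If $V_u\le M_t$ for all $t$, then $V_u$ fixes every vertex, but $V_u\ne1$. So $V_u\not\le M_t$ for some $t$. Let $2c$ be the minimal distance between $u$-type vertices $u,t$ with $V_u\not\le M_t$; clearly $c\ge1$. Call an ordered pair $(u,t)$ at distance $2c$ with $V_u\not\le M_t$ *critical*, and write the path from $u$ to $t$ as $u=u_0,v_1,u_1,\dots,v_c,u_c=t$.

**Lemma 12.** *For a critical pair $(u,t)$:*
$$V_tM_u=N_{v_1},\quad V_uM_t=N_{v_c},\quad V_u\cap M_t=Z_{v_1},\quad V_t\cap M_u=Z_{v_c},$$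
*and $|V_u:Z_{v_1}|=|V_t:Z_{v_c}|=q$. In particular $(t,u)$ is critical.*

*Proof.* By minimality $V_u\le M_{u_{c-1}}\le N_{v_c}$ and $V_t\le M_{u_1}\le N_{v_1}$. In particular $V_u$ fixes $t$ and $V_t$ fixes $u$, so $V_u$ and $V_t$ normalize each other. If $V_t\le M_u$, then $[V_u,V_t]=1$, so $V_u\le C_{N_{v_c}}(V_t)=M_t$, a contradiction. So
$$A_1=V_tM_u/M_u\le N_{v_1}/M_u,\qquad B_1=V_uM_t/M_t\le N_{v_c}/M_t$$
are nontrivial, of order dividing $q$. As $V_u\cap M_t$ centralizes $V_t$, we have $|V_u:C_{V_u}(V_t)|\le|B_1|$; similarly $|V_t:C_{V_t}(V_u)|\le|A_1|$. The situation is now symmetric in $u$ and $t$.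

*The case $q=3$.* Then $|A_1|=|B_1|=3$, so $V_tM_u=N_{v_1}$ and $V_uM_t=N_{v_c}$. The group $V_u\cap M_t$ has index $3$ in $V_u$ and lies in $C_{V_u}(V_t)=C_{V_u}(V_tM_u)=C_{V_u}(N_{v_1})=Z_{v_1}$, which is not $V_u$. So $V_u\cap M_t=Z_{v_1}$, of index $3$. Likewise for $t$.

*The case $q=4$.* Now $p=2$ and $G_u^{\partial u}=S_5$. We first prove:

(5) *If $Y\le G_u$ induces a group containing $A_5$ on $\partial u$, then $|V_u:C_{V_u}(Y)|>8$.*

Otherwise take a $5$-element of $Y$ inducing a $5$-cycle. It centralizes $C_{V_u}(Y)$ and $V_u/C_{V_u}(Y)$, the latter because $5\nmid|GL_j(2)|$ for $j\le3$; by coprime action it centralizes $V_u$. So $C=C_{G_u}(V_u)\trianglelefteq G_u$ induces at least $A_5$ on $\partial u$, and $C\cap G_v$ induces at least $A_4$ on $\partial u\setminus v$. But $[N_v,C\cap G_v]\le N_v\cap C=M_u$, since $N_v\trianglelefteq G_v$ and $N_v$ normalizes $C$; while $A_4$ acts nontrivially on $N_v/M_u\cong V_4$. Contradiction. So (5) holds.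

By symmetry assume $|B_1|\le|A_1|$. Suppose $|A_1|=2$. Then some $\tau\in V_t$ induces a double transposition on $\partial u$, and $|V_u:C_{V_u}(\tau)|\le|B_1|\le2$. As $G_u^{\partial u}=S_5$, three $G_u$-conjugates of $\tau$ induce $(12)(34)$, $(12)(45)$ and $(13)(25)$. The group these generate is transitive of prime degree, hence primitive; it consists of even permutations; and it contains $(12)(34)\cdot(12)(45)=(34)(45)$, a $3$-cycle. So it is $A_5$. The group $Y$ generated by the three conjugates has $|V_u:C_{V_u}(Y)|\le2^3=8$, against (5).

So $|A_1|=4$. Hence $V_tM_u=N_{v_1}$ and $C_{V_u}(V_t)=C_{V_u}(N_{v_1})=Z_{v_1}$. The group $L_u=\langle N_{v_1},N_{v'}\rangle$, with $v'\in\partial u\setminus v_1$, induces $A_5$ on $\partial u$: it is normal in $G_u$ and induces a nontrivial group of even permutations. If $|V_u:Z_{v_1}|\le2$, then $|V_u:C_{V_u}(L_u)|=|V_u:Z_{v_1}\cap Z_{v'}|\le4$, against (5). Hence $4\le|V_u:Z_{v_1}|\le|B_1|\le4$. So $V_uM_t=N_{v_c}$, and $V_u\cap M_t$, which lies in $C_{V_u}(V_t)=Z_{v_1}$ and has index $|B_1|=4$ in $V_u$, equals $Z_{v_1}$. Now $C_{V_t}(V_u)=C_{V_t}(N_{v_c})=Z_{v_c}$, and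 by the same use of (5) at $t$, $|V_t:Z_{v_c}|\ge4$; while $V_t\cap M_u\le Z_{v_c}$ has index $|A_1|=4$ in $V_t$. Equality again. $\square$

## 14. The critical distance is not $2$

Suppose $c=1$. As $G$ is transitive on ordered pairs of $u$-type vertices at distance $2$, all such pairs are critical. Let $u_1,u_2,u_3\in\partial v$ be distinct. By (T2) take an $r$-element $f\in K_v$ that is trivial on $\partial u_2$ and nontrivial on $\partial u_3$.

The point is to compare the actions of $f$ on $N_v/M_{u_2}$ and $N_v/M_{u_3}$ through $V_{u_1}$. By Lemma 12, for $i=2,3$, $V_{u_1}M_{u_i}=N_v$ and $V_{u_1}\cap M_{u_i}=Z_v$; so $V_{u_1}/Z_v\cong N_v/M_{u_i}$ as groups with an action of $\langle f\rangle$. We have $[N_v,f]\le N_v\cap K_{u_2}=M_{u_2}$, since $f$ normalizes $N_v$ and $N_v\le K_v$ normalizes $K_{u_2}\ni f$. So $f$ centralizes $N_v/M_{u_2}$, hence $V_{u_1}/Z_v$, hence $N_v/M_{u_3}$. So the permutation induced by $f$ on $\partial u_3\setminus v$ centralizes the regular abelian $p$-group induced by $N_v$, and therefore belongs to it. Being an $r$-element with $r\ne p$, it is trivial there; and $f$ fixes $v$. So $f$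 is trivial on $\partial u_3$. Contradiction. Hence $c\ge2$.

## 15. The critical distance is not larger

Put $C_u=C_{V_u}(L_u)$ and $E_{uv}=[V_u,N_v]$ for $u\sim v$. For a critical pair $(u,t)$, since $N_{v_1}=V_tM_u$ and $N_{v_c}=V_uM_t$, and since $M_u$, $M_t$ centralize $V_u$, $V_t$ respectively,
$$E:=[V_u,V_t]=E_{uv_1}=E_{tv_c},\qquad E\le V_u\cap V_t\le(V_u\cap M_t)\cap(V_t\cap M_u)=Z_{v_1}\cap Z_{v_c}.\tag{6}$$

**Step 1: $E_{uv}\not\le C_u$ for $u\sim v$.** Suppose $E_{uv}\le C_u$. As $L_u$ is transitive on $\partial u$ and centralizes $C_u$, we get $E_{uv'}=E_{uv}\le C_u$ for all $v'\in\partial u$. So $L_u$ centralizes both $V_u/E_{uv}$ and $E_{uv}$, and therefore $L_u/C_{L_u}(V_u)$ is abelian (it embeds in $\mathrm{Hom}(V_u/E_{uv},E_{uv})$). For $v\ne v'$ in $\partial u$, the groups $N_v,N_{v'}$ are conjugate in $L_u$, so they have the same image in this abelian quotient. Hence $Z_v=C_{V_u}(N_v)=C_{V_u}(N_{v'})=Z_{v'}$, contradicting (4).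

**Step 2: $E_{uv}\not\le C_{u'}$ for $u\ne u'$ in $\partial v$.** Otherwise, as $G$ is transitive on paths $u\,v\,u'$, this inclusion holds for all of them. Take a path $u\,v_1\,u_1\,v_2$, an element $l\in L_{u_1}$ with $v_1^l=v_2$, and $s=u^l\in\partial v_2\setminus u_1$. Put $E'=E_{uv_1}$. Since $E'\le C_{u_1}$, $E'=E'^{\,l}=E_{sv_2}$. By (T3), and $d\ge3$, there is $h\in G_{uv_1u_1v_2}$ with $s'=s^h\ne s$. As $h$ fixes $u$ and $v_1$, it normalizes $E'$, so $E'=E_{s'v_2}$. But $E'=E_{sv_2}\le C_{s'}$ by assumption, while $E_{s'v_2}\not\le C_{s'}$ by Step 1. Contradiction.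

**Step 3: stepping back from $u$ costs nothing.** Let $(u,t)$ be critical, $E$ as in (6), and $v_0\in\partial u\setminus v_1$. We claim $V_s\le M_{u_{c-1}}$ for all $s\in\partial v_0$. For $s=u$ this is minimality. Let $s\ne u$. Then $d(s,u_{c-1})=2c$, with path $s,v_0,u,v_1,\dots,v_{c-1},u_{c-1}$. If the claim fails, $(s,u_{c-1})$ is critical, and Lemma 12 gives $V_{u_{c-1}}\cap M_s=Z_{v_{c-1}}$. Now $E\le Z_{v_c}\le V_{u_{c-1}}$ by (6) and (3), and $E\le V_u\le M_s$ because $d(u,s)=2<2c$. So $E\le Z_{v_{c-1}}\cap Z_{v_c}$ is centralized by $\langle N_{v_{c-1}},N_{v_c}\rangle=L_{u_{c-1}}$; that is, $E_{tv_c}=E\le C_{u_{c-1}}$. As $t\ne u_{c-1}$ in $\partial v_c$, this contradicts Step 2.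

**Step 4: a subgroup normalized on both sides.** By Step 3, $W_{v_0}:=\langle V_s:s\in\partial v_0\rangle\le M_{u_{c-1}}\le N_{v_c}=V_uM_t$. As $V_u\le W_{v_0}$, we get $W_{v_0}=V_u(W_{v_0}\cap M_t)$. For $x\in V_u$, $m\in W_{v_0}\cap M_t$ and $y\in V_t$,
$$[xm,y]=[x,y]^m[m,y]=[x,y]^m=[x,y]\in E\le V_u\le W_{v_0},$$
because $m\in M_t$ centralizes $V_t$, and $m\in N_{v_c}$ centralizes $E\le Z_{v_c}$. So $V_t$ normalizes $W_{v_0}$. As $V_tM_u=N_{v_1}$ and $M_u$ is trivial on $\partial u$, the group $V_t\le G_u$ is transitive on $\partial u\setminus v_1$, which has $q\ge3$ elements. So $W_{v_0}=W_{v_0'}$ for some $v_0'\ne v_0$ in $\partial u$, and by $2$-transitivity of $G_u$ on $\partial u$, $W$ is constant on $\partial u$. Thus $W_{v_0}$ is normalized by $G_u$ and by $G_{v_0}$, and it lies in $N_{v_0}\le G_{uv_0}$ because $V_s\le M_s\le N_{v_0}$ for $s\in\partial v_0$. By Lemma 5, $W_{v_0}=1$, contradicting $V_u\ne1$.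

All cases are impossible, and **Theorem A is proved.** $\blacksquare$

## 16. Two groups of order $384$ sharing a subgroup of order $128$

We turn to Theorem B. By Lemma 1 it is enough to find $G_1$, $G_2$ and $S$ such that $G_1*_SG_2$ induces all isomorphisms of order at most $5$ on $\Gamma_{\mathcal T}$. By the table in Section 3 and Goldschmidt's theorem the orders should be $384$, $384$ and $128$. Groups act on the left again.

**Step 1: the group $G_1$.** Let $\mathsf A=\{(a_1,a_2,a_3)\in(\mathbb Z/4)^3:\sum a_i=0\}$, of order $16$. Let $\sigma(a_1,a_2,a_3)=(a_2,a_3,a_1)$, let $\tau$ swap coordinates $1,2$, and let $r=1+2\sigma$. On $\mathsf A$ we have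
$$1+\sigma+\sigma^2=0,\quad r^2=1,\quad r\sigma=\sigma r,\quad \tau\sigma\tau=\sigma^{-1},\quad \tau r\tau=1+2\sigma^2=-r .$$
So $(r\tau)^2=r(\tau r\tau)=-1$ and $\langle r,\tau\rangle\cong D_8$. The subgroup $\langle-1,r\rangle$ has order $4$ and is normal in $\langle\sigma,\tau,r\rangle$; it acts trivially on $\mathsf A/2\mathsf A$, on which $\langle\sigma,\tau\rangle\cong S_3$ is faithful. So $|\langle\sigma,\tau,r\rangle|=24$. As groups of affine maps of $\mathsf A$, with $T(c)$ the translation by $c$, let
$$G_1=\mathsf A\rtimes\langle\sigma,\tau,r\rangle\ (\text{order }384),\qquad S=\mathsf A\rtimes\langle r,\tau\rangle\ (\text{order }128).$$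

**Step 2: an abelian subgroup $K$ of $S$.** Let $f=(1,-1,0)$, $a'=(1,0,-1)$, $y:t\mapsto f-t$, $s:t\mapsto a'+rt$, and $K=\langle T(2\mathsf A),y,s\rangle$, where $2\mathsf A=\{0,(0,2,2),(2,0,2),(2,2,0)\}$. Then:

* $y^2=1$, and $s^2=T(a'+ra')=T(2(a'+\sigma a'))=T(2,2,0)$, as $\sigma a'=(0,-1,1)$;
* $sy=ys$: here $sy:t\mapsto a'+rf-rt$ and $ys:t\mapsto f-a'-rt$, and the difference of the constants is $2a'+2\sigma f=(2,0,2)+(2,0,2)=0$;
* $T(2\mathsf A)$ centralizes $y$ and $s$, because $-1$ and $r$ act trivially on $2\mathsf A$.

So $K$ is abelian. The quotient $K/T(2\mathsf A)$ is generated by two elements of order at most $2$ and maps onto the group of linear parts $\langle-1,r\rangle$, so $|K|=16$.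

**Step 3: the group $G_2$.** Let $K'\subset(\mathbb Z/4)^4$ consist of $W=\{2\eta:\eta\in\mathbb F_2^4\text{ of even weight}\}$ and of the vectors with entries $\pm1$ and an odd number of entries $-1$. This is a subgroup of order $16$: adding $2\eta$ flips an even number of signs; and two vectors of the second kind differ in an even number of places, so their sum has an even number of entries $2$ and the rest $0$. It is closed under negation. $S_4$ acts on $K'$ by $g*x=\mathrm{sgn}(g)\,g(x)$, where $g$ permutes coordinates. Let $G_2=K'\rtimes S_4$ (order $384$), $\rho=(34)$, $\theta=(14)(23)$, and $D=\langle\rho,\theta\rangle$. The product $\rho\theta$ is a $4$-cycle, so $D\cong D_8$, and $(\rho\theta)^2=(12)(34)$.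

**Step 4: an isomorphism $\Psi:K'\rtimes D\to S$.** Define
$$(2,2,0,0)\mapsto T(0,2,2),\quad(0,0,2,2)\mapsto T(2,0,2),\quad(2,0,2,0)\mapsto y,\quad s'=(1,1,-1,1)\mapsto s,\quad\rho\mapsto r,\quad\theta\mapsto\tau .$$
The first three vectors are a basis of $W$, and $2s'=(2,2,2,2)\mapsto T(2,2,0)=s^2$; so on $K'$ this is a homomorphism onto $K$, and an isomorphism by orders. Both $\rho\theta$ and $r\tau$ have order $4$, so $D\to\langle r,\tau\rangle$ is an isomorphism. The actions are compatible:

* $\rho$ fixes $(2,2,0,0)$ and $(0,0,2,2)$; $r$ centralizes $T(2\mathsf A)$.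
* $\rho*(2,0,2,0)=(2,0,0,2)=(2,0,2,0)+(0,0,2,2)$; $ryr=T(rf-f)y=T(2\sigma f)y=T(2,0,2)y$.
* $\rho*s'=-(1,1,1,-1)=s'+(2,2,0,0)$; $rsr=T(2\sigma a')s=T(0,2,2)s$.
* $\theta$ interchanges $(2,2,0,0)$ and $(0,0,2,2)$; $\tau$ interchanges $T(0,2,2)$ and $T(2,0,2)$.
* $\theta*(2,0,2,0)=(0,2,0,2)=(2,0,2,0)+(2,2,2,2)$; $\tau y\tau=T(\tau f-f)y=T(-2f)y=T(2,2,0)y$.
* $\theta*s'=(1,-1,1,1)=s'+(2,2,0,0)+(2,0,2,0)$; $\tau s\tau:t\mapsto(0,1,-1)-rt$, which is $T(0,2,2)\,y\,s$, since $ys:t\mapsto(0,-1,1)-rt$.

So $\Psi$ is a homomorphism into $S$. Elements of $\langle r,\tau\rangle$ fix $0$, and the only element of $K$ fixing $0$ is $1$: the values of elements of $K$ at $0$ lie in $2\mathsf A$, $f+2\mathsf A$, $a'+2\mathsf A$, $f-a'+2\mathsf A$, and $f,a',f-a'\notin2\mathsf A$. Hence $K\cap\langle r,\tau\rangle=1$, $\Psi$ is injective, and by orders it is an isomorphism onto $S$. Identify $K'\rtimes D$ with $S$ along $\Psi$. Then $(12)(34)=(\rho\theta)^2$ becomes $-1$, $K'$ becomes $K$, and the Klein group $V_4\trianglelefteq S_4$ becomes $\langle\tau,-1\rangle$.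

## 17. The action near a point of the cubic tree

Let $G^*=G_1*_SG_2$ act on its cubic tree $\mathcal T$, with base point $p_0$ and base line $l_0$ stabilized by $G_1$ and $G_2$. The aim is to see how $G_1$ acts on the ball of radius $4$ around $p_0$.

The kernel of $G_1$ on $\partial p_0$ is $Q_1=\mathsf A\langle-1,r\rangle$, of order $64$: it is normal, $G_1/Q_1\cong S_3$, and $S/Q_1$ is a subgroup of order $2$ in it, not normal. Likewise the kernel of $G_2$ on $\partial l_0$ is $Q_2=K'V_4=K\langle\tau,-1\rangle$, of order $64$. Since $D$ is the stabilizer in $S_4$ of the pairing $12|34$, the three points of $l_0$ correspond to the pairings $\pi$ of $\{1,2,3,4\}$, with $p_0$ corresponding to $\pi_0=12|34$; write $p_\pi$ for the points. Let $g_\pi\in V_4$ be the involution whose $2$-cycles are the parts of $\pi$; so $g_{\pi_0}=(12)(34)=-1$.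

**Step 1: the six points collinear with $p_0$.** We have $Q_1\cap Q_2=K\langle-1\rangle$: both $Q_i$ have index $2$ in $S$, they differ since $\tau\in Q_2\setminus Q_1$, so the intersection has order $32$; and $K\langle-1\rangle$ lies in it and has order $32$, as $-1\notin K$ normalizes $K$. For $i=1,2,3$ let
$$\chi_i:Q_1\to\mathbb F_2,\qquad\chi_i\big(T(c)(-1)^kr^j\big)=c_i+j .$$
This is a homomorphism because $-1$ and $r$ are congruent to $1$ modulo $2$. Now $\chi_3$ vanishes on $T(2\mathsf A)$, on $y=T(f)(-1)$ (as $f_3=0$), on $s=T(a')r$ (as $-1+1=0$) and on $-1$; by orders $K\langle-1\rangle=\ker\chi_3$. So $Q_1$ acts on the two points of $l_0\setminus p_0$ via $\chi_3$.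

Name the lines at $p_0$ so that $l_0$ is line $3$, $\sigma^{-1}l_0$ is line $1$, and $\sigma l_0$ is line $2$. An element $x\in Q_1$ acts on $\sigma^{-1}l_0$ as $\sigma x\sigma^{-1}$ acts on $l_0$; since $\sigma T(c)L\sigma^{-1}=T(\sigma c)L$ for $L\in\langle-1,r\rangle$ and $(\sigma c)_3=c_1$, it acts on the two further points of line $1$ via $\chi_1$. In the same way, with $(\sigma^2c)_3=c_2$, it acts on those of line $2$ via $\chi_2$. The map $(\chi_1,\chi_2,\chi_3):Q_1\to\mathbb F_2^3$ is onto, because $\mathsf A$ gives the even vectors and $r\mapsto(1,1,1)$; its kernel is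
$$R=T(2\mathsf A)\langle-1\rangle,\qquad|R|=8 .$$
*So $G_1$ induces $S_2\wr S_3$ on the six points collinear with $p_0$, with pointwise stabilizer $R$.*

**Step 2: lines at those points.** An element $x\in Q_2$ swaps the two lines $\ne l_0$ at $p_0$ if and only if $x\notin Q_1$, that is, if and only if its $V_4$-part is not in $\{1,g_{\pi_0}\}$. Conjugating by elements of $S_4$: *$x\in Q_2$ swaps the two lines $\ne l_0$ at $p_\pi$ if and only if its $V_4$-part is not in $\{1,g_\pi\}$.* Consequently $K$ fixes all lines at all points of $l_0$, and $-1=g_{\pi_0}$ swaps the two further lines at both points of $l_0\setminus p_0$. As $-1$ commutes with $\sigma$, and $\sigma$ normalizes $T(2\mathsf A)\le K$: *$-1$ swaps the two further lines at each of the six points collinear with $p_0$; $T(2\mathsf A)$ fixes all these lines.*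

**Step 3: points on those lines.** Let $w=2\eta\in W$. It swaps the two further points on both lines $\ne l_0$ at $p_0$ if $\eta_1+\eta_2=1$, and fixes them otherwise. Indeed $w\in K\le Q_1$ acts there via $\chi_1$ and $\chi_2$; these vanish on $T(2\mathsf A)$, and $\chi_1(y)=\chi_2(y)=1$; and $\eta\mapsto\eta_1+\eta_2$ takes the same values $0,0,1$ on the basis $(2,2,0,0),(0,0,2,2),(2,0,2,0)$. Conjugating by $S_4$ (signs do not matter on $W$): at $p_\pi$ with $\pi=ij|kl$, $w$ swaps them if and only if $\eta_i+\eta_j=1$. Hence $T(0,2,2)=(2,2,0,0)$ and $T(2,0,2)=(0,0,2,2)$ swap the further points of both lines $\ne l_0$ at both points of $l_0\setminus p_0$, and $T(2,2,0)=(2,2,2,2)$ fixes them. In other words, at these points $T(2c)$ swaps if and only if $c_3$ is odd. Conjugating with $\sigma$: *for a point $p\ne p_0$ on line $i$ at $p_0$, $T(2c)$ $(c\in\mathsf A)$ swaps the two further points on each line $\ne i$ at $p$ if $c_i$ is odd, and fixes them if $c_i$ is even.*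

## 18. Chairs and five-paths

**Proposition 13.** *Every isomorphism between connected induced subgraphs of order at most $5$ of $\Gamma_{\mathcal T}$ is induced by an element of $G^*$.*

**Step 1: reduction to two shapes.** Let $\varphi:\Delta\to\Delta'$ be such an isomorphism. Suppose $\Delta$ contains a triangle; it is a full line. There are at most two other vertices, each adjacent to at most one vertex of the triangle; so some vertex $c$ of the triangle has no neighbor in $\Delta$ outside the triangle. Then $\Delta\setminus c$ is connected, and any $g\in G^*$ extending $\varphi|_{\Delta\setminus c}$ maps $c$ to the third point of the image line, that is, to $\varphi(c)$. So by induction on the order we may take $\Delta$ triangle-free. Then $\Delta$ is a tree, since the only cycles in $\Gamma_{\mathcal T}$ are triangles within lines; and its maximal degree is at most $3$, since a vertex has at most one neighbor in $\Delta$ on each of its three lines. So $\Delta$ is a path $P_j$ with $j\le5$, or $K_{1,3}$, or the *chair*, which is $K_{1,3}$ with one leaf extended by a further vertex. Isomorphisms between paths extend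 to isomorphisms between paths $P_5$, and those between graphs $K_{1,3}$ to isomorphisms between chairs. So it suffices that $G^*$ is transitive on ordered chairs and on ordered induced paths $P_5$.

**Step 2: chairs.** Let $p_0$ be the vertex of degree $3$. By Step 1 of Section 17, $G_1$ is transitive on ordered triples of points, one on each line at $p_0$, and $R$ fixes all points collinear with $p_0$. Let $p$, on line $i$, be the leaf to be extended. The fifth vertex is one of the four points $\ne p$ on the two lines $\ne i$ at $p$. By Steps 2 and 3 of Section 17, $-1\in R$ swaps these two lines, and some $T(2c)\in R$ with $c_i$ odd fixes both lines and swaps the two points on each. So $R$ is transitive on these four points.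

**Step 3: paths $(q_1,p_1,p_0,p_2,q_2)$.** By Step 1 of Section 17 we may take $p_1$ on line $3$ and $p_2$ on line $1$, both fixed once and for all. Let
$$H=G^*_{p_0p_1p_2}=\ker\chi_1\cap\ker\chi_3\le Q_1,\qquad|H|=16 .$$
We need $H$ to be transitive on the $16$ pairs $(q_1,q_2)$. It contains $R$, and it contains $s$, since $\chi_1(s)=1+1=0$ and $\chi_3(s)=-1+1=0$.

*Lines first.* The element $-1$ swaps the further lines at $p_1$ and at $p_2$. The element $s\in K$ fixes the lines at $p_1\in l_0$. Its action at $p_2$, which is on line $1=\sigma^{-1}l_0$, corresponds to the action of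
$$\sigma s\sigma^{-1}=T(\sigma a')r=T(0,-1,1)r=(ys)\cdot(-1)$$
at $\sigma p_2\in l_0\setminus p_0$; the last equality holds since $ys=T(0,-1,1)\cdot(-r)$. As $ys\in K$, the $V_4$-part of this element is $g_{\pi_0}$, so by Step 2 of Section 17 it swaps the lines $\ne l_0$ at $\sigma p_2$. Thus $s$ swaps the further lines at $p_2$ but not at $p_1$, and $H$ is transitive on the $2\times2$ pairs (further line at $p_1$, further line at $p_2$).

*Then points.* The subgroup $T(2\mathsf A)\le H$ fixes all these lines, and by Step 3 of Section 17 it acts on (further points on a line at $p_1$)$\times$(further points on a line at $p_2$) via $(c_3,c_1)$, which takes all values in $\mathbb F_2^2$ as $c$ runs over $\mathsf A$. So $H$ is transitive on all $16$ pairs $(q_1,q_2)$. $\square$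

Proposition 13 is the hypothesis of Lemma 1 with $k=5$. Lemma 1 then gives infinitely many finite connected $5$-CH graphs satisfying (\*) with $m=3$, $n=2$, and **Theorem B is proved.** $\blacksquare$
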